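\title{Bundles of UHF algebras without the Global Glimm Property}

\begin{abstract}
We show that a $C_0(X)$-algebra can fail the Global Glimm Property although all its fibers have it. For every prime $p$ we construct a unital, separable, nuclear, continuous $C(X)$-algebra over a compact metrizable space, with all fibers isomorphic to $M_{p^\infty}$, in which every element with fiberwise vanishing trace vanishes at some point of $X$. No square-zero element generates this algebra as an ideal. In particular, nowhere scatteredness does not imply the Global Glimm Property. The obstruction is a top Chern class modulo $p$ on a product of lens spaces. Counterexamples exist over every base that contains a Hilbert cube, and none exist over a totally disconnected base.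
\end{abstract}

\section{Introduction}

Throughout, ideals are closed and two-sided, $I(r_1,\dots,r_n)$ is the ideal generated by $r_1,\dots,r_n$, and an element $r$ is \emph{square-zero} if $r^2=0$. A C$^*$-algebra is \emph{elementary} if it is isomorphic to the algebra $K(H)$ of compact operators on a Hilbert space $H$.

A C$^*$-algebra $A$ has the \emph{Global Glimm Property} if for every $a\in A_+$ and every $\varepsilon>0$ there is a square-zero element $r\in\overline{aAa}$ with $(a-\varepsilon)_+\in I(r)$. For $r^2=0$ the positive elements $r^*r$ and $rr^*$ are orthogonal and generate the same ideal as $r$. So the property asks that every hereditary subalgebra $\overline{aAa}$ contain two orthogonal, equivalent halves, each of which is almost as large as $a$ in the sense of ideals. The matrix unit $e_{12}$ does this for the unit of $M_2$. Nothing does it for a rank-one projection $q\in K(H)$, because $qK(H)q=\mathbb{C}q$. The algebras in which this evident obstruction never occurs have a name: $A$ is \emph{nowhere scattered} if there are no ideals $J\subseteq I\subseteq A$ with $I/J$ nonzero and elementary.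

Let $X$ be a locally compact Hausdorff space. A \emph{$C_0(X)$-algebra} is a C$^*$-algebra $A$ with a nondegenerate $*$-homomorphism from $C_0(X)$ into the center of the multiplier algebra $M(A)$. Its \emph{fiber} at $x\in X$ is $A_x=A/\big(C_0(X\setminus\{x\})A\big)$, and $a(x)$ denotes the image of $a$ in $A_x$. We call $A$ \emph{continuous} if $x\mapsto\|a(x)\|$ is continuous for all $a\in A$. The following facts are known.
\begin{enumerate}
\item[(i)] The Global Glimm Property implies nowhere scatteredness.
\item[(ii)] (Blanchard--Kirchberg) A C$^*$-bundle over a finite dimensional locally compact Hausdorff space has the Global Glimm Property whenever each fiber is simple and non-elementary.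
\item[(iii)] A $C_0(X)$-algebra is nowhere scattered if and only if all its fibers are.
\end{enumerate}
Whether the converse of (i) holds was not known. If it held, then by (i) and (iii) the Global Glimm Property would pass from the fibers to the algebra. This leads to the question of Enstad and Vilalta \cite{EV}:
\begin{quote}
\emph{Does a $C_0(X)$-algebra have the Global Glimm Property whenever each of its fibers has it?}
\end{quote}
Facts (ii) and (iii) suggest a positive answer, and so does the observation that a square-zero element of one fiber always lifts to one that works on a whole neighborhood (Lemma~\ref{lem:local}). Nevertheless the answer is negative. For a prime $p$ let $M_{p^\infty}=\bigotimes_{k\ge1}M_p$ be the UHF algebra of type $p^\infty$; for $p=2$ it is the CAR algebra. It is simple, unital, separable and infinite dimensional, and it has a unique tracial state.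

\begin{theorem}\label{thm:A}
For every prime $p$ and every $n\ge1$ there are a compact metrizable space $X$ and a unital, separable, nuclear, continuous $C(X)$-algebra $A$ with $A_x\cong M_{p^\infty}$ for all $x\in X$ and with the following property. If $r_1,\dots,r_n\in A$ satisfy $\tau_x(r_i(x))=0$ for all $x$ and $i$, where $\tau_x$ is the tracial state of $A_x$, then $r_1(x)=\dots=r_n(x)=0$ for some $x\in X$. In particular no $n$ square-zero elements generate $A$ as an ideal. Already for $n=1$, every fiber of $A$ has the Global Glimm Property and $A$ does not.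
\end{theorem}

\begin{corollary}\label{cor:NS}
The algebra $A$ of Theorem~\ref{thm:A} is nowhere scattered and fails the Global Glimm Property. Thus the converse of \textup{(i)} is false.
\end{corollary}

The next two theorems describe how the answer depends on the base.

\begin{theorem}\label{thm:B}
Let $Y$ be a locally compact Hausdorff space that contains a copy of the Hilbert cube. For every prime $p$ and every $n\ge1$ there are a continuous $C_0(Y)$-algebra $B$ with all fibers isomorphic to $M_{p^\infty}$ and an element $a\in B_+$ such that $(a-\frac12)_+$ lies in no ideal generated by $n$ square-zero elements of $\overline{aBa}$. In particular $B$ fails the Global Glimm Property.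
\end{theorem}

\begin{theorem}\label{thm:C}
If $X$ is totally disconnected, then a $C_0(X)$-algebra has the Global Glimm Property if and only if all its fibers have it.
\end{theorem}

By (ii), the base in Theorems~\ref{thm:A} and~\ref{thm:B} cannot be finite dimensional. We do not settle the case of bases of positive finite dimension with non-simple fibers.

We prove Theorem~\ref{thm:C} first, because its proof shows that the only difficulty is to glue local solutions. To obstruct the gluing we replace the quadratic condition $r^2=0$ by a linear consequence, the vanishing of the trace. In a bundle of matrix algebras the trace-zero elements are the sections of a vector bundle, and a nonzero top Chern class forces every section to vanish somewhere. Section~\ref{sec:example} carries this out for $2\times2$ matrices, and the later sections show that the obstruction survives an infinite tensor product.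

\section{Square-zero elements and fibers}\label{sec:prelim}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] The Global Glimm Property passes to quotients.
\item[(b)] It implies nowhere scatteredness.
\item[(c)] Every simple non-elementary C$^*$-algebra has it; in particular $M_{p^\infty}$ does.
\end{enumerate}
\end{lemma}

Part (b) is fact (i), and part (c) is fact (ii) over a one-point space; the short proofs make the paper independent of these facts.

\begin{proof}
(a) Let $\rho\colon A\to\bar A$ be a surjection, $\bar a\in\bar A_+$ and $\varepsilon>0$. Lift $\bar a$ to $a\in A_+$ and take $r$ for $a$ and $\varepsilon$. Then $\rho(r)\in\overline{\bar a\bar A\bar a}$ is square-zero and $(\bar a-\varepsilon)_+=\rho((a-\varepsilon)_+)\in I(\rho(r))$.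

(b) Suppose that $I/J\cong K(H)$ is nonzero. By (a) we may assume $J=0$. For a rank-one projection $q\in I$ we have $qAq\subseteq qIq=\mathbb{C}q$. The only square-zero element of $\mathbb{C}q$ is $0$, while $(q-\frac12)_+=\frac12q\neq0$.

(c) Let $A$ be simple and non-elementary and let $0\neq a\in A_+$. It suffices to find a nonzero square-zero element in $H=\overline{aAa}$, since it generates $A$. First, $H$ contains a positive element $c$ with two distinct nonzero spectral values. If $a$ is not such an element, then $a$ is a multiple of a projection $q$ and $H=qAq$. Here $qAq\neq\mathbb{C}q$, since a simple algebra with a minimal projection is elementary. So $qAq$ contains a self-adjoint element $h\notin\mathbb{C}q$, and $c=h+2\|h\|q$ works. Now choose continuous functions $f,g\ge0$ with $f(0)=g(0)=0$, $fg=0$ and $f(c)\ne0\ne g(c)$. If $f(c)Ag(c)=0$, then $Af(c)Ag(c)=0$, hence $Ag(c)=0$ by simplicity, which is absurd. So some $r=f(c)wg(c)\in H$ is nonzero, and $r^2=0$ because $g(c)f(c)=0$. Finally, $M_{p^\infty}$ is unital and infinite dimensional, hence not elementary.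
\end{proof}

\begin{lemma}\label{lem:trace}
If $\tau$ is a tracial state on a C$^*$-algebra and $r^2=0$, then $\tau(r)=0$.
\end{lemma}

\begin{proof}
From $(r^*r)r=0$ we get $q(r^*r)r=0$ for polynomials $q$ with $q(0)=0$, and in the limit $(r^*r)^{1/m}r=0$. Hence $\tau(r(r^*r)^{1/m})=\tau((r^*r)^{1/m}r)=0$. Moreover $\|r-r(r^*r)^{1/m}\|^2\le\sup\{\,t(1-t^{1/m})^2:0\le t\le\|r\|^2\,\}\to0$.
\end{proof}

An arbitrary lift of a square-zero element need not be square-zero. The next lemma corrects the lift at the price of replacing $\bar r$ by an element that generates the same ideal.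

\begin{lemma}\label{lem:lift}
Let $\rho\colon H\to\bar H$ be a surjective $*$-homomorphism and let $\bar r\in\bar H$ be square-zero. There is a square-zero $r\in H$ with $|\rho(r)|=|\bar r|^5$. In particular $\rho(r)$ and $\bar r$ generate the same ideal in every C$^*$-algebra containing $\bar H$.
\end{lemma}

\begin{proof}
Lift $\bar r$ to $s\in H$, put $d=s^*s-ss^*$ and $r=d_-sd_+$. Then $r^2=0$ since $d_+d_-=0$. The positive elements $\bar r^*\bar r$ and $\bar r\bar r^*$ have product $\bar r^*\bar r^2\bar r^*=0$, so they are the positive and negative parts of $\rho(d)$. Thus $\rho(r)=\bar r\bar r^*\,\bar r\,\bar r^*\bar r$ and $\rho(r)^*\rho(r)=(\bar r^*\bar r)^5$. An ideal contains $t$ if and only if it contains $|t|$, and if and only if it contains $|t|^5$.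
\end{proof}

We turn to $C_0(X)$-algebras. Write $J_x$ for the closed linear span of the products $fa$ with $f\in C_0(X)$, $f(x)=0$, $a\in A$. This is the ideal $C_0(X\setminus\{x\})A$ in the definition of $A_x$.

\begin{lemma}\label{lem:CX}
Let $A$ be a $C_0(X)$-algebra.
\begin{enumerate}
\item[(a)] $(fa)(x)=f(x)a(x)$ for $f\in C_0(X)$, $a\in A$.
\item[(b)] Every irreducible representation of $A$ factors through some $A_x$, and $\|a\|=\sup_x\|a(x)\|$.
\item[(c)] The function $x\mapsto\|a(x)\|$ is upper semicontinuous and vanishes at infinity.
\item[(d)] For an ideal $J$, the quotient $A/J$ is a $C_0(X)$-algebra with fibers $A_x/J(x)$, where $J(x)$ is the image of $J$ in $A_x$. Hence $b\in J$ if and only if $b(x)\in J(x)$ for all $x$.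
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By nondegeneracy it suffices to treat $a=hb$ with $h\in C_0(X)$, and then $fa-f(x)a=(fh-f(x)h)b\in J_x$.

(b) An irreducible representation $\pi$ extends to $M(A)$ and sends the center to scalars. So $C_0(X)$ acts through a $*$-homomorphism to $\mathbb{C}$, which is nonzero by nondegeneracy and therefore is evaluation at some $x$. Then $\pi(J_x)=0$. The formula follows, as $\|a\|$ is the supremum of $\|\pi(a)\|$ over irreducible $\pi$.

(c) For $f_i\in C_0(X)$ and $a_i\in A$, part (a) gives $\|a(y)\|\le\|a-\sum_if_ia_i\|+\sum_i|f_i(y)|\,\|a_i\|$. If $\|a(x)\|<c$, choose $f_i$ vanishing at $x$ with $\|a-\sum_if_ia_i\|<c$; then $\|a(y)\|<c$ near $x$. Choosing instead arbitrary $f_i$ with $\|a-\sum_if_ia_i\|$ small shows the vanishing at infinity.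

(d) The ideal $J$ is invariant under $M(A)$, so the action descends, and $(A/J)_x=A/(J+J_x)=A_x/J(x)$. The last claim is (b) for $A/J$.
\end{proof}

Our examples are algebras of functions, and the following lemma identifies their fibers.

\begin{lemma}\label{lem:fibers}
Let $A$ be a $C_0(X)$-algebra and let $\rho_x\colon A\to B_x$ $(x\in X)$ be $*$-homomorphisms with $\rho_x(fa)=f(x)\rho_x(a)$. Suppose that for each $a\in A$ the function $N_a(x)=\|\rho_x(a)\|$ lies in $C_0(X)$ and has supremum $\|a\|$. Then $\ker\rho_x=J_x$. So $A_x\cong\rho_x(A)$, $\|a(x)\|=N_a(x)$, and $A$ is continuous.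
\end{lemma}

\begin{proof}
The product rule gives $J_x\subseteq\ker\rho_x$. Let $\rho_x(a)=0$ and $\varepsilon>0$. The compact set $K=\{N_a\ge\varepsilon\}$ does not contain $x$, so there is $f\in C_0(X)$ with $0\le f\le1$, $f(x)=0$ and $f|_K=1$. Then $fa\in J_x$ and $\|a-fa\|=\sup_y(1-f(y))N_a(y)\le\varepsilon$.
\end{proof}

\section{Local solutions and totally disconnected bases}\label{sec:C}

\begin{lemma}\label{lem:local}
Let $A$ be a $C_0(X)$-algebra, $x\in X$, and suppose that $A_x$ has the Global Glimm Property. For $a\in A_+$ and $\varepsilon>0$ there are a square-zero $r_x\in\overline{aAa}$ and a neighborhood $V_x$ of $x$ such that $(a-\varepsilon)_+(y)\in I(r_x(y))$ for all $y\in V_x$.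
\end{lemma}

\begin{proof}
We solve the problem at $x$ with $\varepsilon/2$ and spend the other half of $\varepsilon$ on the neighborhood. Take a square-zero $\bar r\in\overline{a(x)A_xa(x)}$ with $(a(x)-\frac\varepsilon2)_+\in I(\bar r)$. The map $\overline{aAa}\to\overline{a(x)A_xa(x)}$ is onto, since its range is closed and contains $a(x)A_xa(x)$. Lemma~\ref{lem:lift} gives a square-zero $r_x\in\overline{aAa}$ with $I(r_x(x))=I(\bar r)$. Let $b$ be the image of $(a-\frac\varepsilon2)_+$ in the $C_0(X)$-algebra $A/I(r_x)$, whose fibers are $A_y/I(r_x(y))$ by Lemma~\ref{lem:CX}(d). Then $b(x)=0$, so $\|b(y)\|<\frac\varepsilon2$ on a neighborhood $V_x$ by upper semicontinuity. The image of $(a-\varepsilon)_+=((a-\frac\varepsilon2)_+-\frac\varepsilon2)_+$ is $(b-\frac\varepsilon2)_+$, which vanishes on $V_x$.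
\end{proof}

To combine local solutions one would form $\sum_if_ir_{x_i}$ with a partition of unity $(f_i)$. Its square is $\sum_{i\neq j}f_if_jr_{x_i}r_{x_j}$, which has no reason to vanish where the supports overlap. Total disconnectedness removes the overlaps.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Fibers are quotients, so Lemma~\ref{lem:basic}(a) gives one direction. Suppose that all fibers have the property, and let $a\in A_+$, $\varepsilon>0$. In a totally disconnected locally compact Hausdorff space the compact open sets form a basis, so we may take the $V_x$ of Lemma~\ref{lem:local} compact and open. The set $K=\{x:\|a(x)\|\ge\varepsilon\}$ is compact by Lemma~\ref{lem:CX}(c). Cover it by $V_{x_1},\dots,V_{x_l}$ and put $V_i=V_{x_i}\setminus(V_{x_1}\cup\dots\cup V_{x_{i-1}})$. The $V_i$ are compact, open and pairwise disjoint, so $1_{V_i}\in C_0(X)$, and we may define $r=\sum_i1_{V_i}r_{x_i}$. This element lies in $\overline{aAa}$ because $1_{V_i}aca=a(1_{V_i}c)a$, and $r^2=\sum_i1_{V_i}r_{x_i}^2=0$. For $y\in V_i$ we have $r(y)=r_{x_i}(y)$, so $(a-\varepsilon)_+(y)\in I(r(y))$. For $y\notin\bigcup_iV_i$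 we have $\|a(y)\|<\varepsilon$, so $(a-\varepsilon)_+(y)=0$. By Lemma~\ref{lem:CX}(d), $(a-\varepsilon)_+\in I(r)$.
\end{proof}

\begin{remark}
Let $X$ be compact and $A$ a unital $C(X)$-algebra whose fibers have the Global Glimm Property. Lemma~\ref{lem:local} with $a=1$, $\varepsilon=\frac12$ and a finite subcover give square-zero elements $r_{x_1},\dots,r_{x_l}$ whose ideal $J$ has $J(y)=A_y$ for all $y$, so $J=A$. Hence the algebra in Theorem~\ref{thm:A} has to depend on $n$.
\end{remark}

\section{The obstruction for $2\times2$ matrices}\label{sec:example}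

Consider the section algebra $D$ of a bundle of matrix algebras over a compact space. An element that generates $D$ vanishes nowhere, and a square-zero element has trace zero at every point. So $D$ has no square-zero generator once every section of the vector bundle of trace-zero matrices has a zero. This requires a real twist: if $D$ contains a projection $q$ with $q(x)\neq0,1$ for all $x$, as the endomorphism bundle of a direct sum of two vector bundles does, then $q$ minus its normalized trace is a trace-zero section without zeros. We twist by a finite group that acts by conjugation with unitaries that commute only up to a scalar.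

Let
\[
u=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad v=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad uv=-vu,
\]
and let $D$ be the algebra of continuous $f\colon S^3\times S^5\to M_2$ with
\[
f(-\xi,\zeta)=uf(\xi,\zeta)u^{*},\qquad f(\xi,-\zeta)=vf(\xi,\zeta)v^{*}.
\]
It is the section algebra of an $M_2$-bundle over $\mathbb{R}P^3\times\mathbb{R}P^5$. Write $f=f_{00}1+f_{10}v+f_{01}u+f_{11}uv$ with scalar functions $f_{ij}$. Conjugation by $u$ fixes $1,u$ and negates $v,uv$; conjugation by $v$ fixes $1,v$ and negates $u,uv$. Hence the two conditions say that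
\[
f_{ij}(-\xi,\zeta)=(-1)^if_{ij}(\xi,\zeta),\qquad f_{ij}(\xi,-\zeta)=(-1)^jf_{ij}(\xi,\zeta).
\]
Trace zero means $f_{00}=0$, and we claim that $f_{10},f_{01},f_{11}$ have a common zero. For $f_{10}$ alone this is the Borsuk--Ulam theorem: an odd map $S^3\to\mathbb{C}$ has a zero.

Recall that $H^*(\mathbb{R}P^d;\mathbb{F}_2)=\mathbb{F}_2[a]/(a^{d+1})$. Odd complex functions on $S^d$ are the sections of a complex line bundle on $\mathbb{R}P^d$; for odd $d\geq 3$, Lemma~\ref{lem:lens} below shows that its first Chern class modulo $2$ is nonzero, so it is $b=a^2$. With the classes $b_1,b_2$ of the two factors, $f_{10},f_{01},f_{11}$ are sections of line bundles with classes $b_1$, $b_2$ and $b_1+b_2$. The top Chern class of the direct sum is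
\[
b_1b_2(b_1+b_2)=b_1^2b_2+b_1b_2^2=b_1b_2^2\neq0,
\]
because $b_1^2=a_1^4=0$ on $\mathbb{R}P^3$, while $a_1^2a_2^4\neq0$ on $\mathbb{R}P^3\times\mathbb{R}P^5$. So the triple vanishes somewhere, and no square-zero element generates $D$. On $\mathbb{R}P^3\times\mathbb{R}P^3$ both monomials would vanish.

This $D$ is not yet a counterexample, since its fibers $M_2$ are elementary. Tensoring with the constant algebra $M_{2^\infty}$ repairs the fibers but creates the generator $1\otimes e_{12}$. Each further factor $M_2$ must be twisted in turn, over a new base. With a second block over $S^{9}\times S^{17}$ there are $15$ coefficient functions, and the class is the product of all $15$ nonzero linear forms in $b_1,\dots,b_4$ over $\mathbb{F}_2$. Sort these forms by the last variable that occurs: one ends in $b_1$, two in $b_2$, four in $b_3$, eight in $b_4$. Picking the last variable from each form produces $b_1b_2^2b_3^4b_4^8$, which is nonzero on $\mathbb{R}P^3\times\mathbb{R}P^5\times\mathbb{R}P^9\times\mathbb{R}P^{17}$, and no other choice produces this monomial (Lemma~\ref{lem:poly}). The exponents of $b_1$ and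 $b_2$ are the same as before. So the spheres chosen for the first block remain large enough, and this is what allows infinitely many blocks.

\section{Common zeros of equivariant functions}\label{sec:zeros}

Fix a prime $p$, an integer $n\ge1$ and $\omega=e^{2\pi i/p}$. For $i\ge1$ let
\[
m_i=n(p-1)p^{\,i-1},\qquad S_i=S^{2m_i+1}\subseteq\mathbb{C}^{m_i+1},\qquad L_i=S_i/\langle\omega\rangle .
\]
The additive group $\mathbb{F}_p^N$ acts freely on $S_1\times\dots\times S_N$ by $g\cdot y=(\omega^{g_1}y_1,\dots,\omega^{g_N}y_N)$, with quotient the product of lens spaces $L_1\times\dots\times L_N$. For $\lambda,g\in\mathbb{F}_p^N$ put $\langle\lambda,g\rangle=\sum_i\lambda_ig_i$.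

\begin{proposition}\label{prop:zeros}
Let $N\ge1$. For each $\lambda\in\mathbb{F}_p^N\setminus\{0\}$ and $1\le j\le n$ let $f_{\lambda,j}\colon S_1\times\dots\times S_N\to\mathbb{C}$ be continuous with $f_{\lambda,j}(g\cdot y)=\omega^{\langle\lambda,g\rangle}f_{\lambda,j}(y)$ for all $g$ and $y$. Then all the $f_{\lambda,j}$ have a common zero.
\end{proposition}

We use these standard facts. Chern classes of complex vector bundles are natural under pullback. For line bundles, $c_1(E\otimes E')=c_1(E)+c_1(E')$, and the top Chern class of $E_1\oplus\dots\oplus E_R$ is $c_1(E_1)\cdots c_1(E_R)$. A bundle with a nowhere vanishing section splits off a trivial line bundle, so its top Chern class is zero. If $q\colon Z\to Y$ is the unit circle bundle of a line bundle with first Chern class $e$, the Gysin sequence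
\[
H^{j-2}(Y;\mathbb{F}_p)\xrightarrow{\ \cup e\ }H^j(Y;\mathbb{F}_p)\xrightarrow{\ q^*\ }H^j(Z;\mathbb{F}_p)
\]
is exact. Finally, since $\mathbb{F}_p$ is a field, the K\"unneth theorem identifies $H^*(L_1\times\dots\times L_N;\mathbb{F}_p)$ with $\bigotimes_iH^*(L_i;\mathbb{F}_p)$.

\begin{lemma}\label{lem:lens}
Let $S=S^{2m+1}\subseteq\mathbb{C}^{m+1}$ and $L=S/\langle\omega\rangle$. Let $\Lambda$ be the line bundle over $L$ obtained from $S\times\mathbb{C}$ by identifying $(\xi,c)$ with $(\omega\xi,\omega c)$, and let $b\in H^2(L;\mathbb{F}_p)$ be the reduction of $c_1(\Lambda)$. Then $b^j\ne0$ for $0\le j\le m$ and $b^{m+1}=0$.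
\end{lemma}

\begin{proof}
We compare $L$ with $\mathbb{C}P^m$ through the projection $q\colon L\to\mathbb{C}P^m$. Let $\gamma$ be the tautological line bundle and $h=c_1(\gamma^*)$, so that $H^*(\mathbb{C}P^m;\mathbb{Z})=\mathbb{Z}[h]/(h^{m+1})$. Send the class of $(\xi,c)$ to the linear functional on $\mathbb{C}\xi$ with $\xi\mapsto c$. This is a well-defined map $\Lambda\to\gamma^*$ that covers $q$ and is an isomorphism on fibers. Thus $\Lambda\cong q^*\gamma^*$ and $b=q^*h$ modulo $p$, which gives $b^{m+1}=0$. The map $\xi\mapsto\xi^{\otimes p}$ sends $S$ onto the unit circle bundle of $\gamma^{\otimes p}$, and since $(z\xi)^{\otimes p}=z^p\xi^{\otimes p}$, it identifies exactly the points of each $\langle\omega\rangle$-orbit. So $q$ is the unit circle bundle of $\gamma^{\otimes p}$, whose first Chern class $-ph$ vanishes modulo $p$. By the Gysin sequence $q^*$ is injective with $\mathbb{F}_p$ coefficients, and $b^j=q^*h^j\neq0$ for $j\le m$.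
\end{proof}

\begin{lemma}\label{lem:poly}
Let $Q_N=\prod_{\lambda\in\mathbb{F}_p^N\setminus\{0\}}(\lambda_1t_1+\dots+\lambda_Nt_N)\in\mathbb{F}_p[t_1,\dots,t_N]$. The monomial $t_1^{m_1}\cdots t_N^{m_N}$ has nonzero coefficient in $Q_N^{\,n}$.
\end{lemma}

\begin{proof}
Order monomials lexicographically, comparing first the exponents of $t_N$, then those of $t_{N-1}$, and so on. This total order is preserved under multiplication by a monomial. Hence the product of the leading terms of nonzero polynomials exceeds all other monomials of their product, and its coefficient is nonzero because $\mathbb{F}_p$ is a field. The leading term of the form belonging to $\lambda$ is $\lambda_it_i$, where $i$ is the last index with $\lambda_i\neq0$. For given $i$ there are $(p-1)p^{i-1}$ such $\lambda$. So the leading monomial of $Q_N^{\,n}$ is $\prod_it_i^{\,n(p-1)p^{i-1}}$.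
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:zeros}]
Let $Z=L_1\times\dots\times L_N$. For $\lambda\in\mathbb{F}_p^N$ let $E_\lambda$ be the quotient of $S_1\times\dots\times S_N\times\mathbb{C}$ that identifies $(y,c)$ with $(g\cdot y,\omega^{\langle\lambda,g\rangle}c)$. It is a line bundle over $Z$ because the finite group acts freely, and $y\mapsto[y,f_{\lambda,j}(y)]$ defines a section of it with the same zeros as $f_{\lambda,j}$. The map $[y,c]\otimes[y,c']\mapsto[y,cc']$ gives $E_\lambda\otimes E_\mu\cong E_{\lambda+\mu}$, and for the $i$-th unit vector $\lambda$ the bundle $E_\lambda$ is the pullback of the bundle $\Lambda$ on $L_i$. With the pullbacks $b_i\in H^2(Z;\mathbb{F}_p)$ of the classes of Lemma~\ref{lem:lens}, the class $c_1(E_\lambda)$ therefore reduces to $\sum_i\lambda_ib_i$.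

The family $(f_{\lambda,j})$ is a section of $E=\bigoplus_{\lambda\ne0}E_\lambda^{\oplus n}$, whose top Chern class reduces to $Q_N^{\,n}(b_1,\dots,b_N)$; the $b_i$ have even degree, so they commute. By Lemma~\ref{lem:lens}, a monomial $b_1^{j_1}\cdots b_N^{j_N}$ is zero if some $j_i>m_i$. The monomials with all $j_i\le m_i$ are nonzero and lie in different K\"unneth summands $\bigotimes_iH^{2j_i}(L_i;\mathbb{F}_p)$, so they are linearly independent. By Lemma~\ref{lem:poly} one of them occurs in $Q_N^{\,n}(b_1,\dots,b_N)$ with nonzero coefficient. So the top Chern class of $E$ is nonzero, and the section has a zero.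
\end{proof}

\begin{remark}
The numbers $m_i$ do not depend on $N$, but they must be unbounded. If all spheres had dimension at most $d$, the class $Q_N^{\,n}(b_1,\dots,b_N)$, of degree $2n(p^N-1)$, would vanish as soon as this degree exceeds $Nd\geq\dim Z$.
\end{remark}

\section{The bundle with fibers $M_{p^\infty}$}\label{sec:A}

\subsection*{The action on the fiber}
Let $u=\operatorname{diag}(1,\omega,\dots,\omega^{p-1})$ and let $v$ be the cyclic shift $e_j\mapsto e_{j+1}$ of the basis $e_0,\dots,e_{p-1}$ of $\mathbb{C}^p$. Then $u^p=v^p=1$ and $uv=\omega vu$, since $uve_j=\omega^{j+1}e_{j+1}=\omega vue_j$. Hence $uvu^*=\omega v$ and $vuv^*=\omega^{-1}u$, so that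
\[
\operatorname{Ad}(u^{s}v^{t})\big(u^{-\mu}v^{\nu}\big)=\omega^{\nu s+\mu t}\,u^{-\mu}v^{\nu}\qquad(s,t,\mu,\nu\in\mathbb{F}_p).
\]
The automorphisms $\operatorname{Ad}u$ and $\operatorname{Ad}v$ commute and have order $p$, so $(s,t)\mapsto\operatorname{Ad}(u^sv^t)$ is an action of $\mathbb{F}_p^2$ on $M_p$.

Let $U=\bigotimes_{k\ge1}M_p$ with tracial state $\tau$, and regard $M_{p^k}=M_p^{\otimes k}$ as the subalgebra given by the first $k$ factors. The compact abelian group $G=\prod_{i\ge1}\mathbb{F}_p$ acts on $U$ by
\[
\alpha_g=\bigotimes_{k\ge1}\operatorname{Ad}\big(u^{g_{2k-1}}v^{g_{2k}}\big).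
\]
On $M_{p^k}$ the automorphism $\alpha_g$ depends only on the image of $g$ in $G^{(k)}=\mathbb{F}_p^{2k}$. Since $\bigcup_kM_{p^k}$ is dense, $(g,w)\mapsto\alpha_g(w)$ is continuous. Also $\tau\circ\alpha_g=\tau$, by uniqueness of $\tau$. For $\lambda\in\mathbb{F}_p^{2k}$ let
\[
w_\lambda=\bigotimes_{j=1}^ku^{-\lambda_{2j}}v^{\lambda_{2j-1}}\in M_{p^k},\qquad\text{so that}\qquad\alpha_g(w_\lambda)=\omega^{\langle\lambda,g\rangle}w_\lambda\quad(g\in G^{(k)}).
\]
The $p^{2k}$ unitaries $w_\lambda$ are eigenvectors for distinct characters of $G^{(k)}$, so they form a basis of $M_{p^k}$. We have $w_0=1$. For $\lambda\neq0$ there is $g$ with $\omega^{\langle\lambda,g\rangle}\neq1$, and invariance of $\tau$ gives $\tau(w_\lambda)=0$. Thus the trivial character is carried by the scalars alone and each nontrivial character occurs once among the trace-zero matrices. This matches the hypothesis of Proposition~\ref{prop:zeros} exactly.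

\subsection*{The algebra}
Let $P=\prod_{i\ge1}S_i$ with the coordinatewise action of $G$, and let $X=\prod_{i\ge1}L_i$, a compact metrizable space. The fibers of the continuous surjection $\pi\colon P\to X$ are the $G$-orbits, and $\pi$ is a quotient map because $P$ is compact and $X$ is Hausdorff. So $C(X)$ is the algebra of $G$-invariant functions in $C(P)$. Define
\[
A=\{\,f\in C(P,U): f(g\cdot y)=\alpha_g(f(y))\ \text{ for all } g\in G,\ y\in P\,\}.
\]
This is a separable unital C$^*$-algebra that contains $C(X)=C(X)1$ unitally in its center, so it is a $C(X)$-algebra. Let $P^{(k)}=S_1\times\dots\times S_{2k}$, regard $C(P^{(k)},M_{p^k})$ as a subalgebra of $C(P,U)$, and put $A^{(k)}=A\cap C(P^{(k)},M_{p^k})$. It consists of the $G^{(k)}$-equivariant functions $P^{(k)}\to M_{p^k}$. For $p=2$, $n=1$, the algebra $A^{(1)}$ is the algebra $D$ of Section~\ref{sec:example}.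

\begin{lemma}\label{lem:finite}
If $s_1,\dots,s_n\in A^{(k)}$ satisfy $\tau(s_j(y))=0$ for all $y$ and $j$, then $s_1(y)=\dots=s_n(y)=0$ for some $y\in P$.
\end{lemma}

\begin{proof}
Write $s_j=\sum_\lambda f_{\lambda,j}w_\lambda$ with $f_{\lambda,j}\in C(P^{(k)})$. Comparing coefficients in $s_j(g\cdot y)=\alpha_g(s_j(y))$ gives $f_{\lambda,j}(g\cdot y)=\omega^{\langle\lambda,g\rangle}f_{\lambda,j}(y)$, and $f_{0,j}=\tau\circ s_j=0$. Apply Proposition~\ref{prop:zeros} with $N=2k$.
\end{proof}

\begin{lemma}\label{lem:structure}
The union $\bigcup_kA^{(k)}$ is dense in $A$, and $A$ is nuclear. The $C(X)$-algebra $A$ is continuous, and for $y\in P$ evaluation at $y$ induces an isomorphism $A_{\pi(y)}\cong U$.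
\end{lemma}

\begin{proof}
For $f\in C(P,U)$ let $\Psi(f)(y)=\int_G\alpha_{-g}(f(g\cdot y))\,dg$, with Haar probability measure. The integrand is continuous on $G\times P$, so $\Psi(f)\in C(P,U)$, and translation invariance gives
\[
\Psi(f)(h\cdot y)=\alpha_h\int_G\alpha_{-(g+h)}\big(f((g+h)\cdot y)\big)\,dg=\alpha_h(\Psi(f)(y)).
\]
So $\Psi$ is a linear contraction onto $A$ that fixes $A$ and maps $C(P^{(k)},M_{p^k})$ into $A^{(k)}$. The union of the $C(P^{(k)},M_{p^k})$ is dense in $C(P,U)=C(P)\otimes U$ by the Stone--Weierstrass theorem; applying $\Psi$ proves the first claim. Each $A^{(k)}$ is a subalgebra of $C(P^{(k)},M_{p^k})$, so its irreducible representations have dimension at most $p^k$ and it is nuclear. The closure of an increasing union of nuclear algebras is nuclear.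

For each $x\in X$ choose $y$ over $x$ and let $\rho_x$ be evaluation at $y$. For $a\in A$ the function $\|a(\cdot)\|$ on $P$ is continuous and $G$-invariant, so it belongs to $C(X)$, and Lemma~\ref{lem:fibers} applies. It remains to see that $\rho_x$ is onto; here the freeness of the action is used. Let $w\in M_{p^k}$ and let $y'$ be the image of $y$ in $P^{(k)}$. The points $g\cdot y'$ $(g\in G^{(k)})$ are distinct, so there is $\varphi\in C(P^{(k)})$ with $\varphi(y')=1$ and $\varphi(g\cdot y')=0$ for $g\ne0$. Then $\Psi(\varphi\otimes w)\in A^{(k)}$ is the function $z\mapsto p^{-2k}\sum_{g\in G^{(k)}}\varphi(g\cdot z)\alpha_{-g}(w)$, whose value at $y'$ is $p^{-2k}w$. So the closed range of $\rho_x$ contains every $M_{p^k}$.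
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The structural claims are contained in Lemma~\ref{lem:structure} and the definition of $A$. For $a\in A$ let $\Phi(a)(y)=\tau(a(y))$. This function is continuous and $G$-invariant, so $\Phi\colon A\to C(X)\subseteq A$ is a linear contraction with $\Phi(1)=1$ and $\Phi(fa)=f\Phi(a)$ for $f\in C(X)$, and $\Phi(A^{(k)})\subseteq A^{(k)}$. By uniqueness of the tracial state, $\Phi(a)(x)=\tau_x(a(x))$.

Let $r_1,\dots,r_n\in A$ with $\Phi(r_j)=0$, and suppose that they have no common zero. Having no common zero is an open condition, so it passes to approximants in $A^{(k)}$; having trace zero is not, but it can be restored because it is linear. By continuity and compactness there is $\delta>0$ with $\max_j\|r_j(y)\|\ge3\delta$ for all $y\in P$. Choose $k$ and $s_j\in A^{(k)}$ with $\|s_j-r_j\|<\delta$, and put $s_j'=s_j-\Phi(s_j)\in A^{(k)}$. Then $\Phi(s_j')=0$. Since $\|\Phi(s_j)\|=\|\Phi(s_j-r_j)\|<\delta$, we get $\|s_j'-r_j\|<2\delta$, and so $\max_j\|s_j'(y)\|>\delta$ for all $y$. This contradicts Lemma~\ref{lem:finite}. Hence $r_1(x)=\dots=r_n(x)=0$ for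 some $x$, and $I(r_1,\dots,r_n)\subseteq J_x\neq A$.

By Lemma~\ref{lem:trace}, applied in each fiber, this covers any $n$ square-zero elements of $A$. Each fiber has the Global Glimm Property by Lemma~\ref{lem:basic}(c). If $A$ had it, then $a=1$ and $\varepsilon=\frac12$ would give a square-zero $r$ with $\frac12\cdot1\in I(r)$, so $I(r,0,\dots,0)=A$, which we have just excluded.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:NS}]
Nowhere scatteredness follows from (i) and (iii); here is a direct argument. Suppose that $J\subseteq I\subseteq A$ are ideals with $I/J\cong K(H)$ nonzero. The irreducible representation $I\to K(H)$ with kernel $J$ extends to an irreducible representation $\sigma$ of $A$ on $H$. By Lemma~\ref{lem:CX}(b), $\sigma$ factors through some $A_x\cong U$. As $U$ is simple, $\sigma(A)\cong U$, and the nonzero ideal $\sigma(I)=K(H)$ equals $\sigma(A)$. But $U$ is not elementary.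
\end{proof}

\section{Bases that contain a Hilbert cube}\label{sec:B}

Keep $p,n,P,X,U,A$ as above. Every compact metrizable space embeds in the Hilbert cube, so $X$ embeds in $Y$. The task is to extend $A$ from $X$ to $Y$ with fibers $M_{p^\infty}$ also outside $X$; extension by zero would give zero fibers there. The plan is to embed $A$ in a trivial bundle $C(X,W)$ with $W\cong M_{p^\infty}$, which extends to $Y$, and to impose the condition of lying in $A$ only over $X$. As $A\subseteq C(P)\otimes U$, it suffices to embed $C(P)$, and this can be done one sphere at a time. The point is to obtain matrix sizes that are powers of $p$.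

We use two facts on complex vector bundles over a connected finite CW complex $L$ of dimension $d$. Every element of the reduced group $\widetilde K^0(L)$, that is, every class of rank zero in $K^0(L)$, is nilpotent. And a stably trivial bundle of rank greater than $d/2$ is trivial \cite{Hus}.

\begin{lemma}\label{lem:embed}
Let $S$ and $L$ be as in Lemma~\ref{lem:lens}, with covering map $\pi\colon S\to L$. For some $l\ge1$ there is a unital injective $*$-homomorphism $\kappa\colon C(S)\to C(L)\otimes M_{p^l}$ with $\kappa(f\circ\pi)=f\otimes1$ for $f\in C(L)$.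
\end{lemma}

\begin{proof}
Let $V$ be the Hermitian vector bundle of rank $p$ over $L$ with fibers $V_x=\ell^2(\pi^{-1}(x))$. A function $\varphi\in C(S)$ acts on $V_x$ by multiplication with $\varphi|_{\pi^{-1}(x)}$. This is a unital injective $*$-homomorphism $C(S)\to\Gamma(\operatorname{End}V)$, under which $f\circ\pi$ acts on $V_x$ as the scalar $f(x)$.

We show that a $p$-power multiple of $V$ is trivial. For $i\in\mathbb{F}_p$ let $V^{(i)}_x$ be the line of all $\psi\in V_x$ with $\psi(\omega\xi)=\omega^i\psi(\xi)$. Then $V=\bigoplus_iV^{(i)}$, and pointwise multiplication gives $V^{(i)}\otimes V^{(j)}\cong V^{(i+j)}$. Hence $V^{(i)}\otimes V\cong V$ and $[V]^2=p[V]$ in $K^0(L)$. For $z=[V]-p\in\widetilde K^0(L)$ we get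
\[
z^2=p[V]-2p[V]+p^2=-pz,\qquad\text{so}\qquad z^{j+1}=(-p)^jz .
\]
The compact connected manifold $L$ is a connected finite CW complex, so $z$ is nilpotent and $p^jz=0$ for all large $j$. This says that $V\otimes\mathbb{C}^{p^j}$ is stably trivial. For large $j$ its rank $p^{j+1}$ exceeds $\frac12\dim L$, so it is trivial, and the Gram--Schmidt process turns a global frame into an orthonormal one. With $l=j+1$ let $\kappa$ be the composition
\[
C(S)\to\Gamma(\operatorname{End}V)\xrightarrow{\ T\mapsto T\otimes1\ }\Gamma\big(\operatorname{End}(V\otimes\mathbb{C}^{p^j})\big)\cong C(L)\otimes M_{p^{l}}.\qedhere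
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\kappa_i\colon C(S_i)\to C(L_i)\otimes M_{p^{l_i}}$ be as in Lemma~\ref{lem:embed}. The maps $\kappa_1\otimes\dots\otimes\kappa_N$ are injective, hence isometric, and they are compatible with the inclusions because each $\kappa_i$ is unital. They induce an isometric unital $*$-homomorphism $\kappa\colon C(P)\to C(X)\otimes W'$, where $W'=\bigotimes_iM_{p^{l_i}}$. The identity $\kappa(f\circ\pi)=f\otimes1$ holds for products of functions of single coordinates, hence for all $f\in C(X)$. Let $W=W'\otimes U$; regrouping tensor factors shows $W\cong M_{p^\infty}$. The restriction of $\kappa\otimes\mathrm{id}_U$ to $A\subseteq C(P)\otimes U$ is an injective unital $*$-homomorphism $\iota\colon A\to C(X,W)$ with $\iota(fa)=f\iota(a)$ for $f\in C(X)$. For $x\in X$ the unital map $a\mapsto\iota(a)(x)$ kills $J_x$, so it factors through the simple algebra $A_x$, and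
\begin{equation}\label{eq:fiber}
\{\iota(a)(x):a\in A\}\cong A_x\cong M_{p^\infty}.
\end{equation}

Regard $X$ as a compact, hence closed, subset of $Y$, and let
\[
B=\{\,f\in C_0(Y,W):f|_X\in\iota(A)\,\}.
\]
This C$^*$-algebra is invariant under multiplication by $g\in C_0(Y)$, since $g|_X\,\iota(a)=\iota(g|_X\,a)$, and an approximate unit of $C_0(Y)$ acts as an approximate unit on $B$. So $B$ is a $C_0(Y)$-algebra. Lemma~\ref{lem:fibers}, applied to the point evaluations $\operatorname{ev}_y$, shows that $B$ is continuous and $B_y\cong\operatorname{ev}_y(B)$. If $y\notin X$, take $g\in C_c(Y\setminus X)$ with $g(y)=1$; then $g\otimes w\in B$ for all $w\in W$, so $\operatorname{ev}_y(B)=W$. Let $y\in X$. The restriction $C_0(Y,W)\to C(X,W)$ has closed range, which contains all $f\otimes w$ with $f\in C(X)$ by the Tietze theorem, so it is onto. Hence $B\to\iota(A)$ is onto, and $\operatorname{ev}_y(B)\cong M_{p^\infty}$ by \eqref{eq:fiber}.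

Choose $g\in C_c(Y)$ with $0\le g\le1$ and $g|_X=1$, and let $a=g\otimes1$, which lies in $B_+$ because $\iota$ is unital. Suppose that $(a-\frac12)_+\in I(r_1,\dots,r_n)$ with square-zero $r_j\in B$. Restriction to $X$ yields $n$ square-zero elements of $\iota(A)\cong A$ whose ideal contains $\frac12\cdot1$. This contradicts Theorem~\ref{thm:A}. Taking $r_2=\dots=r_n=0$ shows that $B$ fails the Global Glimm Property.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EV}
Ulrik Enstad and Eduard Vilalta, \emph{Z-stability of twisted group C*-algebras of nilpotent groups}, arXiv:2503.18088 (2025).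

\bibitem{Hus}
Husemoller, \emph{Fibre Bundles}.

\end{thebibliography}
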